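\title{Unbounded solutions of the Stokes system with a critical divergence-free drift}

\begin{abstract}
We study the Stokes system $-\Delta u+b\cdot\nabla u+\nabla\pi=0$, $\operatorname{div}u=0$, in three dimensions, with a divergence-free drift $b$ in weak $L^3$, and ask whether solutions with gradient in weak $L^{3/2}$ are locally bounded. The answer is no. We construct drifts that are homogeneous of degree $-1$ and of class $C^M$ off the origin, together with explicit unbounded solutions of finite local energy; one of them has gradient in weak $L^3$. The method is to prescribe the velocity and to solve for the drift and the pressure, which leads to a linear system of two ordinary differential equations with regular singular points. Two complements are proved: homogeneous solutions of degree $-\alpha$, $0<\alpha<1$, exist for some such drift if and only if $\alpha\neq\frac12$, and solutions are H\"older continuous when the drift is small in weak $L^3$ at small scales.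
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $b$ be a given divergence-free vector field on a domain of $\mathbb R^3$. The Stokes system with drift $b$ and zero force is
\begin{equation}\label{eq:stokes}
-\Delta u+b\cdot\nabla u+\nabla\pi=0,\qquad \operatorname{div}u=0 .
\end{equation}
It is linear in the velocity $u$ and the pressure $\pi$; for $b=u$ it is the stationary Navier--Stokes system. We write $B_r=\{x\in\mathbb R^3:|x|<r\}$, $(\nabla\zeta)_{ji}=\partial_j\zeta_i$, $(b\otimes u)_{ji}=b_ju_i$, $A:A'=\sum_{i,j}A_{ji}A'_{ji}$, and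
\[
C^\infty_{c,\sigma}(\Omega)=\{\zeta\in C_c^\infty(\Omega)^3:\ \operatorname{div}\zeta=0\}.
\]
Since $\operatorname{div}b=0$, we have $b\cdot\nabla u=\operatorname{div}(b\otimes u)$. Testing \eqref{eq:stokes} with divergence-free fields removes the pressure, and we call a divergence-free field $u$ a \emph{very weak solution} in $\Omega$ if
\begin{equation}\label{eq:weak}
\int_\Omega(\nabla u-b\otimes u):\nabla\zeta=0\qquad\text{for all }\zeta\in C^\infty_{c,\sigma}(\Omega).
\end{equation}

The function classes are Lorentz spaces. If $f^*$ is the decreasing rearrangement of $|f|$ on $\Omega$, then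
\[
\|f\|_{L^{q,r}(\Omega)}=\Big(\int_0^\infty\big(\tau^{1/q}f^*(\tau)\big)^r\,\frac{d\tau}{\tau}\Big)^{1/r}\quad(r<\infty),
\qquad
\|f\|_{L^{q,\infty}(\Omega)}=\sup_{\tau>0}\tau^{1/q}f^*(\tau).
\]
The last quantity equals $\sup_{\lambda>0}\lambda\,|\{|f|>\lambda\}|^{1/q}$, so $L^{q,\infty}$ is weak $L^q$, and its typical member is $|x|^{-3/q}$. One has $L^{q,q}=L^q$ and $L^{q,r}\subset L^{q,\infty}$, and on a bounded domain $L^{q,\infty}\subset L^p$ for $p<q$. The space $W^{1,(3/2,\infty)}(B_2)$ consists of the fields $u$ with $u,\nabla u\in L^{3/2,\infty}(B_2)$. Such a $u$ lies in $W^{1,p}(B_2)$ for all $p<\frac32$, hence in $L^q(B_2)$ for all $q<3$; a drift $b\in L^{3,\infty}(B_2)$ also lies in $L^q(B_2)$ for all $q<3$, so $b\otimes u$ is integrable and \eqref{eq:weak} makes sense. The following problem is posed by Chernobai and Tsai \cite{CT}.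

\begin{quote}
\textbf{Problem.} Let $b\in L^{3,\infty}(B_2)$ with $\operatorname{div}b=0$, and let $u\in W^{1,(3/2,\infty)}(B_2)$ with $\operatorname{div}u=0$ satisfy \eqref{eq:weak} in $B_2$. Does it follow that $u\in L^\infty(B_1)$?
\end{quote}

When $b=u$, the assertion was proved by Kim and Kozono under the additional assumption that $u$ is sufficiently small in $L^{3,\infty}(B_2)$.

Both spaces come from scaling. The system \eqref{eq:stokes} is invariant under $u\mapsto u(\lambda x)$, $b\mapsto\lambda b(\lambda x)$, $\pi\mapsto\lambda\pi(\lambda x)$, and this map preserves $\|b\|_{L^{3,\infty}(\mathbb R^3)}$. A drift of size $|x|^{-1}$ is therefore exactly as strong as the Laplacian at every scale: zooming in at the origin does not weaken it. The class for $u$ allows $|\nabla u|\sim|x|^{-2}$, which is the size of the gradient of the flow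
\begin{equation}\label{eq:pointforce}
u=\frac{e_3}{|x|}+\frac{x_3\,x}{|x|^3},\qquad \pi=\frac{2x_3}{|x|^3},
\end{equation}
a solution of \eqref{eq:stokes} with $b=0$ away from the origin (Example~\ref{ex:pointforce}). This field belongs to $W^{1,(3/2,\infty)}(B_2)$ and is unbounded; it is excluded only because \eqref{eq:weak} must also hold for test fields that do not vanish at the origin. So the problem asks whether a critical drift can sustain a singularity without any force acting at the singular point.

One would guess that it cannot. A divergence-free drift drops out of the energy identity, whatever its size. The assertion holds for $b=0$ and for small $b$ (Theorem~\ref{thm:C}). And the scalar equation $-\Delta u+b\cdot\nabla u=0$ has no homogeneous solution of degree in $(-1,0)$ when $b$ is divergence free and homogeneous of degree $-1$ (Section~\ref{sec:flux}). The guess is wrong, and the pressure is responsible.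

Throughout, $\mathbb N=\{1,2,\dots\}$ and
\[
\rho=|x|,\qquad t=\frac{x_3}{\rho},\qquad \varpi=1-t^2,\qquad a(x)=e_3\times x=(-x_2,x_1,0),
\]
\[
\ell_s(\rho)=\frac{\rho^s-1}{s}\quad(s\ne0),\qquad \ell_0(\rho)=\log\rho .
\]

\begin{theorem}\label{thm:A}
Let $s\in(-\frac12,0]$ and $M\in\mathbb N$. There are $g<0$ with $0\le sg<1$ and a divergence-free field $b\in C^M(\mathbb R^3\setminus\{0\})$, homogeneous of degree $-1$ (so that $b\in L^{3,\infty}(\mathbb R^3)$), such that
\begin{equation}\label{eq:U}
U=\operatorname{curl}\big([\ell_s(\rho)+g\rho^st^2]\,a(x)\big)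
\end{equation}
satisfies $\operatorname{div}U=0$ and \eqref{eq:weak} in $\Omega=\mathbb R^3$. Moreover $|\nabla U|\le C\rho^{s-1}$, so that $U\in H^1_{\mathrm{loc}}(\mathbb R^3)$, $\nabla U\in L^{3/(1-s),\infty}(\mathbb R^3)$ and $U\in W^{1,(3/2,\infty)}(B_2)$. On the $x_3$-axis
\[
U=2\big(\ell_s(\rho)+g\rho^s\big)e_3,
\]
which is unbounded as $\rho\to0$; hence $U\notin L^\infty(B_1)$. For $s=0$ one has $\nabla U\in L^{3,\infty}(\mathbb R^3)$ and $U\in BMO$.
\end{theorem}

The restrictions of $U$ and $b$ to $B_2$ satisfy every hypothesis of the Problem, so its answer is negative. In these examples $b\ne U$; nothing is claimed about the nonlinear case $b=u$ with large data. Two complements, which are not needed for Theorem~\ref{thm:A}, describe which homogeneous singularities occur and show that the drift in a counterexample cannot be small.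

\begin{theorem}\label{thm:B}
Let $\alpha\in(0,1)$. There exist a divergence-free $b\in C^1(\mathbb R^3\setminus\{0\})$, homogeneous of degree $-1$, and a nonzero divergence-free $u\in C^2(\mathbb R^3\setminus\{0\})$, homogeneous of degree $-\alpha$, satisfying \eqref{eq:weak} in $\mathbb R^3$ if and only if $\alpha\ne\frac12$.
\end{theorem}

\begin{theorem}\label{thm:C}
For $1<p<3$ and $0<\alpha<1$ there is $\varepsilon=\varepsilon(p,\alpha)>0$ with the following property. If $b\in L^{3,\infty}(B_2)$, $\operatorname{div}b=0$, and for some $r_0\in(0,1)$ one has $\|b\|_{L^{3,\infty}(B_{r_0}(x_0))}\le\varepsilon$ for all $x_0\in\overline{B_1}$, then every divergence-free $u\in W^{1,p}(B_2)$ satisfying \eqref{eq:weak} in $B_2$ belongs to $C^\alpha(\overline{B_1})$.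
\end{theorem}

\begin{corollary}\label{cor:C}
The assertion of the Problem holds if $\|b\|_{L^{3,\infty}(B_2)}$ is small, or if $b\in L^{3,q}(B_2)$ with $q<\infty$.
\end{corollary}

The construction reads \eqref{eq:stokes} backwards. For a given $u$ the system is linear in the pair $(b,\pi)$, so we fix the singular field $U$ and solve for a drift and a pressure that make it a solution. Sections~\ref{sec:ode}--\ref{sec:A} carry this out and prove Theorem~\ref{thm:A}, which also gives the degrees in $(-\frac12,0)$ of Theorem~\ref{thm:B}. The degree $-\frac12$ is excluded in Section~\ref{sec:flux}, the degrees in $(-1,-\frac12)$ are reached by duality in Section~\ref{sec:dual}, and Section~\ref{sec:small} proves Theorem~\ref{thm:C}.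

\section{The energy flux and the degree $-\frac12$}\label{sec:flux}

A continuous field $Z$ on $\mathbb R^3\setminus\{0\}$ that is homogeneous of degree $-2$ has the same flux through every sphere $\partial B_r$. If its divergence has a sign, the divergence must vanish. This observation gives obstructions to homogeneous solutions, and comparing the scalar and the Stokes case shows what the pressure changes.

Let $b\in C^1(\mathbb R^3\setminus\{0\})$ be divergence free and homogeneous of degree $-1$, and let the scalar function $u\in C^2(\mathbb R^3\setminus\{0\})$ be homogeneous of degree $-\alpha$, $0<\alpha<1$, with $-\Delta u+b\cdot\nabla u=0$. Then $u=0$. Indeed, put $q=1/\alpha>1$ and $\Lambda_\delta(y)=(\delta+y^2)^{q/2}$, so that $\Lambda_\delta''=q(\delta+y^2)^{q/2-2}(\delta+(q-1)y^2)\ge0$. The field $Z_\delta=-\nabla\Lambda_\delta(u)+b\,\Lambda_\delta(u)$ has divergence $-\Lambda_\delta''(u)|\nabla u|^2$, and as $\delta\downarrow0$ it converges locally uniformly to $-q|u|^{q-2}u\nabla u+b|u|^q$, which is homogeneous of degree $-q\alpha-1=-2$.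 The divergence theorem on the shell $1<|x|<2$ and Fatou's lemma give $\nabla u=0$ at the points of the shell where $u\ne0$. Euler's identity $x\cdot\nabla u=-\alpha u$ shows that there are no such points.

For the system \eqref{eq:stokes} one would test with $|u|^{q-2}u$. The pressure then contributes $|u|^{q-2}u\cdot\nabla\pi=\operatorname{div}(\pi|u|^{q-2}u)-\pi\,u\cdot\nabla|u|^{q-2}$, and the last term has no sign. It is absent for $q=2$, that is, for $\alpha=\frac12$. Theorem~\ref{thm:B} says that this single obstruction is the only one.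

\begin{proposition}\label{prop:half}
Let $b\in C^1(\mathbb R^3\setminus\{0\})$ and $u\in C^2(\mathbb R^3\setminus\{0\})$ be divergence free and homogeneous of degrees $-1$ and $-\frac12$, and let \eqref{eq:weak} hold in $\Omega=\mathbb R^3\setminus\{0\}$. Then $u=0$.
\end{proposition}

\begin{proof}
We first need a homogeneous pressure. The field $k=\Delta u-b\cdot\nabla u$ is continuous, homogeneous of degree $-\frac52$, and by \eqref{eq:weak} it annihilates $C^\infty_{c,\sigma}(\Omega)$. De Rham's theorem states that such a field is the gradient of a distribution; since $k$ is continuous, $k=\nabla\pi$ with $\pi\in C^1(\Omega)$. Integrating $\frac{d}{d\lambda}\pi(\lambda x)=\lambda^{-5/2}\,x\cdot k(x)$ from $1$ to $\infty$ shows that $\pi_\infty(x)=\lim_{\lambda\to\infty}\pi(\lambda x)$ exists and equals $\pi(x)+\frac23x\cdot k(x)$. The limit does not depend on $x$: join $x$ to $y$ by a path in $\Omega$ and dilate it by $\lambda$ to get $|\pi(\lambda x)-\pi(\lambda y)|\le C\lambda\cdot\lambda^{-5/2}\to0$. After subtracting this constant,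 $\pi=-\frac23x\cdot k$ is homogeneous of degree $-\frac32$.

The field $Z=-\frac12\nabla|u|^2+\frac12b|u|^2+\pi u$ is $C^1$ and homogeneous of degree $-2$, and
\[
\operatorname{div}Z=-|\nabla u|^2+u\cdot(-\Delta u+b\cdot\nabla u+\nabla\pi)=-|\nabla u|^2 .
\]
The fluxes through $\partial B_1$ and $\partial B_2$ agree, so $\nabla u=0$ on the shell $1<|x|<2$. Euler's identity $x\cdot\nabla u=-\frac12u$ gives $u=0$ on the shell, and homogeneity gives $u=0$ everywhere.
\end{proof}

\section{Axisymmetric homogeneous fields}\label{sec:ode}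

Let $(\rho,\phi,\theta)$ be spherical coordinates with $t=\cos\phi$ and $\sin\phi=\sqrt\varpi$, and let $(e_\rho,e_\phi,e_\theta)$ be the associated right-handed frame. A prime denotes $d/dt$. Since $a=\rho\sin\phi\,e_\theta$, we have $\nabla\theta=e_\theta/(\rho\sin\phi)=a/(\rho^2\varpi)$. For a stream function $\Psi=\Psi(\rho,t)$, the identity $\operatorname{curl}(\Psi\nabla\theta)=\nabla\Psi\times\nabla\theta$ and $\partial_\phi=-\sin\phi\,\partial_t$ give
\begin{equation}\label{eq:stream}
\operatorname{curl}(\Psi\nabla\theta)=-\frac{\Psi_t}{\rho^2}\,e_\rho-\frac{\Psi_\rho}{\rho\sin\phi}\,e_\phi .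
\end{equation}
The curl of $v=\operatorname{curl}(\Psi\nabla\theta)$ is $\rho^{-1}\big(\partial_\rho(\rho v_\phi)-\partial_\phi v_\rho\big)e_\theta=-E^2\Psi\,\nabla\theta$, where $E^2\Psi=\Psi_{\rho\rho}+\varpi\rho^{-2}\Psi_{tt}$. As $\operatorname{div}v=0$, we have $\Delta v=-\operatorname{curl}\operatorname{curl}v$, and therefore
\begin{equation}\label{eq:lap}
\Delta\operatorname{curl}(\Psi\nabla\theta)=\operatorname{curl}(E^2\Psi\,\nabla\theta).
\end{equation}

We take velocity, drift and pressure homogeneous of degrees $\sigma$, $-1$ and $\sigma-1$, so that all terms of \eqref{eq:stokes} have degree $\sigma-2$.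

\begin{lemma}\label{lem:general}
Let $\sigma\in\mathbb R$, $F\in C^3(-1,1)$, $H,P\in C^1(-1,1)$, and put
\[
u=\operatorname{curl}(\rho^{\sigma+2}F(t)\nabla\theta),\quad b=\operatorname{curl}(\rho H(t)\nabla\theta),\quad \pi=\rho^{\sigma-1}P(t),\quad W=(\sigma+1)(\sigma+2)F+\varpi F''.
\]
Off the $x_3$-axis, $\rho^{2-\sigma}(-\Delta u+b\cdot\nabla u+\nabla\pi)=\mathcal E_\rho e_\rho+\mathcal E_\phi e_\phi$ with
\begin{align}
\mathcal E_\rho&=\sigma F'H'-H\Big(F''+\frac{(\sigma+2)F}{\varpi}\Big)+(\sigma-1)P+W',\label{eq:Erho}\\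
\sin\phi\,\mathcal E_\phi&=\sigma(\sigma+2)FH'-H\Big((\sigma+1)F'+\frac{(\sigma+2)tF}{\varpi}\Big)+\sigma W-\varpi P'.\label{eq:Ephi}
\end{align}
\end{lemma}

\begin{proof}
By \eqref{eq:stream},
\begin{equation}\label{eq:components}
u_\rho=-\rho^\sigma F',\qquad u_\phi=-\frac{(\sigma+2)\rho^\sigma F}{\sin\phi},\qquad b_\rho=-\frac{H'}{\rho},\qquad b_\phi=-\frac{H}{\rho\sin\phi}.
\end{equation}
Since $E^2(\rho^{\sigma+2}F)=\rho^\sigma W$, formulas \eqref{eq:lap} and \eqref{eq:stream} give $(\Delta u)_\rho=-\rho^{\sigma-2}W'$ and $(\Delta u)_\phi=-\sigma\rho^{\sigma-2}W/\sin\phi$. The frame does not depend on $\rho$, so $\partial_\rho u=\sigma\rho^{-1}u$. It satisfies $\partial_\phi e_\rho=e_\phi$ and $\partial_\phi e_\phi=-e_\rho$, so $\partial_\phi u=(\partial_\phi u_\rho-u_\phi)e_\rho+(\partial_\phi u_\phi+u_\rho)e_\phi$. With $\partial_\phi u_\rho=\rho^\sigma\sin\phi\,F''$ and $\partial_\phi u_\phi=(\sigma+2)\rho^\sigma(F'+tF/\varpi)$ this becomes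
\begin{equation}\label{eq:dphi}
\rho^{-\sigma}\partial_\phi u=\sin\phi\Big(F''+\frac{(\sigma+2)F}{\varpi}\Big)e_\rho+\Big((\sigma+1)F'+\frac{(\sigma+2)tF}{\varpi}\Big)e_\phi .
\end{equation}
Now insert these into $b\cdot\nabla u=b_\rho\partial_\rho u+\rho^{-1}b_\phi\partial_\phi u$ and add $\nabla\pi=\rho^{\sigma-2}\big((\sigma-1)Pe_\rho-\sin\phi\,P'e_\phi\big)$. No term has an $e_\theta$-component.
\end{proof}

\begin{example}\label{ex:pointforce}
Take $F=\varpi$, so that $u=\operatorname{curl}(\rho^\sigma a)$. We use $\operatorname{curl}(\varphi a)=2\varphi e_3+\nabla\varphi\times a$ and $x\times a=\rho^2e_3-x_3x$. For $\sigma=0$ the field is the constant $2e_3$. For $\sigma=-1$ it is the velocity in \eqref{eq:pointforce}; here $W=-2\varpi$, and with $H=0$, $P=2t$ the right-hand sides of \eqref{eq:Erho} and \eqref{eq:Ephi} are $-4t+4t$ and $2\varpi-2\varpi$. The degrees $-1<\sigma<0$ lie between these two solutions, and they are the ones for which we want a drift.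
\end{example}

Regard $F$ as given and $(H,P)$ as unknown. The equations $\mathcal E_\rho=\mathcal E_\phi=0$ form a linear first-order system, in which the matrix multiplying $(H',P')^T$ is lower triangular with determinant $-\sigma\varpi F'$. Three features follow.
\begin{itemize}
\item The system is singular at $t=\pm1$, the axis. There we need $H(\pm1)=0$: otherwise $|b_\phi|$ is comparable to the reciprocal of the distance to the axis, the set $\{|b|>\lambda\}$ has measure at least of order $\lambda^{-2}$, and $b\notin L^{3,\infty}$.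
\item The system is singular where $F'=0$. A velocity that is bounded near the points of the axis has $F(\pm1)=0$, so by Rolle's theorem such a point cannot be avoided. We choose $F$ even, with a simple zero of $F'$ at the equator $t=0$ and no other zero.
\item The system degenerates for $\sigma=0$, where $F=\varpi$ gives a constant field. Constants are annihilated by $-\Delta+b\cdot\nabla$, so we may subtract $2e_3$ and divide by $\sigma$. The field $\sigma^{-1}(\operatorname{curl}(\rho^\sigma a)-2e_3)=\operatorname{curl}(\ell_\sigma a)$ has the unbounded limit $\operatorname{curl}(\log\rho\;a)$ as $\sigma\to0$.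
\end{itemize}
The field $U$ in \eqref{eq:U} is $\operatorname{curl}(\ell_sa)$ with one more term; Section~\ref{sec:log} shows why the term is needed. For $s\le0$ and $g\in\mathbb R$ put
\[
Q=1+sgt^2,\qquad m=1-sg+2sgt^2,\qquad w=s+3+2g+g(s+5)(s-2)t^2 .
\]

\begin{lemma}\label{lem:special}
Let $H,\Pi\in C^1(-1,1)$, $\eta=H/\varpi$, $b=\operatorname{curl}(\rho^{-1}\eta(t)a)$, $\pi=\rho^{s-1}\Pi(t)$, and let $U$ be given by \eqref{eq:U}. Off the axis, $\rho^{2-s}(-\Delta U+b\cdot\nabla U+\nabla\pi)=\mathcal A\,e_\rho+\sin\phi\,\mathcal B\,e_\phi$ with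
\begin{align*}
\mathcal A&=-2tmH'-\big[1+2g+(s-10)gt^2\big]H-(1-s)\Pi+(\varpi w)',\\
\mathcal B&=(s+2)QH'+tH\Big[\frac{1+sg}{\varpi}-g(3s+2)\Big]+sw-\Pi'.
\end{align*}
\end{lemma}

\begin{proof}
Note that $\rho H\nabla\theta=\rho^{-1}\eta a$. Let first $s\ne0$ and $\gamma=sg$. Then $U=s^{-1}(u-2e_3)$ with $u=\operatorname{curl}(\rho^sQa)=\operatorname{curl}(\rho^{s+2}F\nabla\theta)$ and $F=\varpi Q=1+(\gamma-1)t^2-\gamma t^4$. We compute
\begin{align*}
F'&=-2tm,\qquad F''=2(\gamma-1)-12\gamma t^2,\\
F''+(s+2)Q&=s+2\gamma+(s-10)\gamma t^2,\\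
(s+1)F'+(s+2)tQ&=t\big[-s+2(s+1)\gamma-(3s+2)\gamma t^2\big]=t\big[-s(1+\gamma)+(3s+2)\gamma\varpi\big],\\
W&=\varpi\big[s(s+3)+2\gamma+\gamma(s^2+3s-10)t^2\big]=s\varpi w .
\end{align*}
Apply Lemma~\ref{lem:general} with $\sigma=s$ and $P=s\Pi$. The constant field contributes nothing, so $\mathcal A$ is \eqref{eq:Erho} divided by $s$, and $\mathcal B$ is \eqref{eq:Ephi} divided by $s\varpi$. For $s=0$ let $s\uparrow0$ with $g,H,\Pi$ fixed. The functions $\ell_s(\rho)$ and $\rho^s$ converge with all derivatives, locally uniformly on $(0,\infty)$, to $\log\rho$ and $1$, so both sides of the identity converge at every point off the axis.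
\end{proof}

The derivative $H'$ occurs in both equations. It disappears from the second one if we use, in place of $\Pi$, the unknown
\[
K=\Pi-(s+2)QH,\qquad\text{for which}\qquad (s+2)QH'-\Pi'=-K'-2s(s+2)gtH .
\]
With $(1-s)(s+2)=2-s-s^2$ and $(3s+2)+2s(s+2)=2s^2+7s+2$, the equations $\mathcal A=\mathcal B=0$ become
\begin{align}
2tmH'&=-\beta H-(1-s)K+(\varpi w)',\label{eq:I}\\
K'&=t\mu H+sw,\label{eq:II}
\end{align}
where
\[
\beta=4\kappa+2g+g(3s-10-s^2-s^3)t^2,\qquad \kappa=\frac{3-s-s^2}{4},\qquad \mu=\frac{1+sg}{\varpi}-g(2s^2+7s+2).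
\]
The functions $m,\beta,\mu,w$ are even and $(\varpi w)'$ is odd. Hence, if $(H,K)(t)$ solves \eqref{eq:I}--\eqref{eq:II}, so does $-(H,K)(-t)$, and it is natural to look for odd solutions. The task is to find one that is regular at $t=0$, regular at $t=1$, and has $H(1)=0$. By the \emph{homogeneous system} we mean \eqref{eq:I}--\eqref{eq:II} without the terms $(\varpi w)'$ and $sw$.

\section{The logarithmic case}\label{sec:log}

The mechanism is visible for $s=0$, where $m=1$, $\beta=w=3+2g-10gt^2$ and $\mu=\varpi^{-1}-2g$. We begin with the simplest candidate.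

\begin{example}\label{ex:log}
Let $s=g=0$, so that $U=\operatorname{curl}(\log\rho\;a)$ and the system reads
\[
2tH'+3H=-K-6t,\qquad (1-t^2)K'=tH .
\]
It has no solution $(H,K)\in C^1(-1,1)$ with $H(t)\to0$ as $t\to\pm1$.

The average of $(H,K)(t)$ and $-(H,K)(-t)$ would be an odd solution with the same property, so it suffices to consider odd solutions. There is at most one. For the difference of two, again written $(H,K)$, we have $(t^{3/2}H)'=-\frac12t^{1/2}K$ on $(0,1)$, so $|H(t)|\le\frac13\psi(t)$ with $\psi(t)=\sup_{[0,t]}|K|$. Since $K(0)=0$, the second equation gives $\psi(t)\le\int_0^t\frac{\tau}{3(1-\tau^2)}\psi(\tau)\,d\tau$, and Gronwall's inequality gives $\psi=0$.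

To find the odd solution write $H=\sum_{n\ge0}h_nt^{2n+1}$, $K=\sum_{n\ge0}k_nt^{2n+1}$ and $c_n=(2n+1)(4n+5)h_n$. The second equation gives $k_0=0$ and $(2n+1)k_n-(2n-1)k_{n-1}=h_{n-1}$, that is, $(2n+1)k_n=h_0+\dots+h_{n-1}$. The first gives $h_0=-\frac65$ and $c_n=-(2n+1)k_n$ for $n\ge1$. Thus $c_{n+1}=-(h_0+\dots+h_n)$, and so $c_1=\frac65$ and $c_{n+1}=c_n-h_n=c_n\big(1-\frac{1}{(2n+1)(4n+5)}\big)$ for $n\ge1$. The $c_n$ are bounded, so $h_n=O(n^{-2})$, the series for $H$ converges uniformly on $[-1,1]$, and
\[
H(1)=-\lim_{n\to\infty}c_n=-\frac65\prod_{n\ge1}\Big(1-\frac{1}{(2n+1)(4n+5)}\Big)<0 .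
\]
\end{example}

The example fails by a count of parameters: regularity at the equator determines the odd solution completely, and nothing is left to meet the condition on the axis. To see how $g$ helps, keep only the leading terms of \eqref{eq:I} near $t=0$. For an odd solution with $s=0$ we have $K=O(t^3)$, and the model equation is
\[
2tH'+(3+2g)H=ct,\qquad\text{with solutions}\qquad H=\frac{c}{5+2g}\,t+\xi\,t^\lambda,\qquad \lambda=-\frac{3+2g}{2},
\]
provided $\lambda\ne1$. For $g=0$ the exponent is $\lambda=-\frac32$, and regularity forces $\xi=0$. For $g$ very negative, $\lambda$ is large, the odd function $\operatorname{sgn}(t)|t|^\lambda$ is as smooth as we please, and $\xi$ is free. We can then use $\xi$ to make $H(1)=0$, provided that the solution $H_h\sim t^\lambda$ of the homogeneous system does not itself vanish at $t=1$.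

This last condition is the real difficulty, since we have no formula for $H_h$ when $g$ is very negative. The way around it is to note that $H_h(1)$ depends analytically on $g$ on an interval that contains both $g=0$ and values of $g$ with large $\lambda$. At $g=0$ the solution $H_h$ is useless for the construction, but its value at $t=1$ is a product of the kind met in Example~\ref{ex:log}, and it is not zero.

\section{Solving the singular system}\label{sec:solve}

We need two facts about regular singular points, with holomorphic dependence on a parameter.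

\begin{lemma}\label{lem:frob}
Let $\Omega\subset\mathbb C$ be open, and let the $d\times d$ matrix $N(z,g)$ and the vector $q(z,g)\in\mathbb C^d$ be holomorphic for $|z|<r_*$, $g\in\Omega$.
\begin{itemize}
\item[(i)] Suppose that no $n\in\mathbb N$ is an eigenvalue of $N(0,g)$, $g\in\Omega$, and that $y_0(g)$ is holomorphic with $N(0,g)y_0+q(0,g)=0$. Then $zY_z=NY+q$ has a unique formal power series solution $Y=\sum_{n\ge0}y_n(g)z^n$ with this $y_0$, and it converges to a holomorphic function on $\{|z|<r_*\}\times\Omega$.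
\item[(ii)] Suppose that $J(g)=N(0,g)$ satisfies $J^2=0$. Then there is a matrix $T(z,g)$, holomorphic on $\{|z|<r_*\}\times\Omega$, with $T(0,g)=I$, such that for each $g$ the solutions of $zY_z=NY$ for small $z>0$ are exactly $Y=Tz^Jv$, $v\in\mathbb C^d$, where $z^J=I+J\log z$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Write $N=\sum N_jz^j$ and $q=\sum q_jz^j$. The equation means $N_0y_0+q_0=0$ and
\[
(n-N_0)y_n=\sum_{j=1}^nN_jy_{n-j}+q_n,\qquad n\ge1,
\]
which determines $y_n$ uniquely and holomorphically in $g$. Let $\Omega'\subset\Omega$ be compact and $r<r_*$. On $\Omega'$, Cauchy's estimates give $|N_j|+|q_j|\le Cr^{-j}$. Also $|(n-N_0)^{-1}|\le C/n$ for all $n\ge1$: for $n>2\sup|N_0|$ by the Neumann series, and for the finitely many other $n$ by compactness. With $S_n=1+\sum_{i\le n}|y_i|r^i$ the recursion gives $|y_n|r^n\le C^2S_{n-1}/n$, so $S_n\le(1+C^2/n)S_{n-1}$, and $S_n$ grows at most like a power of $n$, uniformly on $\Omega'$. Hence the series converges locally uniformly on $\{|z|<r\}\times\Omega'$.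

(ii) Apply (i) to the linear system $zT_z=NT-TJ$ for matrices. At $z=0$ its coefficient is the operator $X\mapsto JX-XJ$, the difference of two commuting operators with square zero. It is nilpotent, so its only eigenvalue is $0$, and it annihilates $I$. Since $z\frac{d}{dz}z^J=J=Jz^J$, we get $z\frac d{dz}(Tz^J)=(NT-TJ)z^J+TJz^J=NTz^J$. The matrix $Tz^J$ is invertible for small $z>0$, with $(z^J)^{-1}=I-J\log z$, so its columns span the solutions.
\end{proof}

Fix $s\in(-\frac12,0]$. Then $\kappa\in[\frac34,\frac{13}{16})$. Let $g_s=1/s$ if $s<0$ and $g_0=-\infty$, and let $I_s=(g_s,0]$. For $g\in I_s$ we have $0\le sg<1$, hence $m\ge1-sg>0$ on $[-1,1]$, and $t=0$ is the only singular point of \eqref{eq:I}--\eqref{eq:II} in $(-1,1)$. The exponent at the equator is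
\[
\lambda(g)=-\frac{\beta(0)}{2m(0)}=-\frac{2\kappa+g}{1-sg},\qquad \frac{d\lambda}{dg}=-\frac{1+2s\kappa}{(1-sg)^2},\qquad 1+2s\kappa=\tfrac12(s+2)(1+s-s^2)>0 .
\]
So $\lambda$ is strictly decreasing on $I_s$, and $\lambda\ge\lambda(0)=-2\kappa>-2$. Moreover $\lambda\to+\infty$ as $g\downarrow g_s$: for $s=0$ because $\lambda=-\frac32-g$, and for $s<0$ because $-(2\kappa+g)\to(1+2s\kappa)/|s|>0$ while $1-sg\downarrow0$.

\begin{proposition}\label{prop:solve}
For every $s\in(-\frac12,0]$ and $M\in\mathbb N$ there are $g\in(g_s,0)$ and odd functions $H,K\in C^{M+2}([-1,1])$, real analytic near $t=\pm1$, with $H(\pm1)=0$, that solve \eqref{eq:I}--\eqref{eq:II} on $(-1,1)$.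
\end{proposition}

\begin{proof}
Put $z=t^2$ and $D=t\frac d{dt}=2z\frac d{dz}$. All coefficients are rational in $(z,g)$, with poles only where $m=0$ or $z=1$. For each $g_*\in I_s$ we fix a small disc $\Omega\subset\mathbb C$ about $g_*$ such that, for $g\in\Omega$, $\operatorname{Re}\lambda(g)>-2$ and $m\ne0$ for $z$ in a fixed complex neighborhood of $[0,1]$.

\emph{Step 1: the solution with exponent $\lambda$ at the equator.} The homogeneous system is $DH=-\frac{\beta}{2m}H-\frac{1-s}{2m}K$, $DK=z\mu H$. Substituting $(H,K)=t^\lambda(\mathsf h,\mathsf k)(z)$ gives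
\[
2z\frac d{dz}\binom{\mathsf h}{\mathsf k}=\begin{pmatrix}-\frac{\beta}{2m}-\lambda&-\frac{1-s}{2m}\\[2pt] z\mu&-\lambda\end{pmatrix}\binom{\mathsf h}{\mathsf k}.
\]
At $z=0$ the matrix is upper triangular with diagonal $(0,-\lambda)$, and it annihilates $(1,0)^T$. Since $\operatorname{Re}(-\lambda)<2$, none of $2,4,6,\dots$ is an eigenvalue. Lemma~\ref{lem:frob}(i), applied to one half of the matrix, gives a unique power series solution with $(\mathsf h,\mathsf k)(0)=(1,0)$, holomorphic in $g\in\Omega$ and real for real $g$. The resulting solution $Y_h=(H_h,K_h)^T$ continues to $0<t<1$, where the system is regular. For fixed $t$ its value is holomorphic in $g\in\Omega$, being the uniform limit of Picard iterates that are holomorphic in $g$. By uniqueness, $Y_h$ does not depend on the choice of the disc.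

\emph{Step 2: behavior at the axis.} Let $\tau=1-t$, so that $\varpi=\tau(2-\tau)$. For $Y=(H,K)^T$ the system \eqref{eq:I}--\eqref{eq:II} is
\begin{equation}\label{eq:axis}
\tau\frac{dY}{d\tau}=\mathcal N Y-\tau\binom{(\varpi w)'/(2tm)}{sw},\qquad
\mathcal N=\begin{pmatrix}\frac{\tau\beta}{2tm}&\frac{\tau(1-s)}{2tm}\\[2pt]-t\tau\mu&0\end{pmatrix}.
\end{equation}
Here $\tau\mu=\frac{1+sg}{2-\tau}-\tau g(2s^2+7s+2)$, so $\mathcal N$ is holomorphic near $\tau=0$, and the only nonzero entry of $J=\mathcal N(0)$ is $J_{21}=-\frac{1+sg}2$. Thus $J^2=0$. By Lemma~\ref{lem:frob}(ii), every solution of the homogeneous system has the form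
\[
Y=T(\tau)\tau^Jv,\qquad \tau^Jv=\big(v_1,\ v_2-\tfrac{1+sg}2v_1\log\tau\big)^T,\qquad T=I+O(\tau).
\]
Two facts follow. The limit $H(1^-)$ exists and equals $v_1$. And if $v_1=0$, the logarithm is absent and $Y=T(\tau)v$ is analytic at $t=1$. So the single condition $H(1^-)=0$ yields full regularity at the axis.

Define $f(g)=H_h(1^-)$ for $g\in I_s$. Choose a small $\tau_0>0$ with $T(\tau_0,g_*)$ invertible, and shrink $\Omega$ so that $T(\tau_0,g)$ is invertible on $\Omega$. Then $v(g)=(I-J\log\tau_0)\,T(\tau_0,g)^{-1}Y_h|_{\tau=\tau_0}$ is holomorphic on $\Omega$, and $f=v_1$ on $\Omega\cap I_s$. Hence $f$ agrees near each point of $I_s$ with a holomorphic function.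

\emph{Step 3: $f(0)>0$.} For $g=0$ we have $m=1$, $\beta=4\kappa$, $\mu=1/(1-z)$ and $\lambda=-2\kappa$. Apply $D$ to $2DH+4\kappa H=-(1-s)K$ and use $DK=\frac z{1-z}H$. With $\vartheta=z\frac d{dz}=\frac12D$ this gives
\[
(1-z)\,\vartheta(\vartheta+\kappa)H=-\nu zH,\qquad \nu=\frac{1-s}8 .
\]
Write $H_h=z^{-\kappa}\sum_{n\ge0}h_nz^n$ with $h_0=1$, and put $c_n=n(n-\kappa)h_n$ and $S_n=h_0+\dots+h_n$. Since $\vartheta(\vartheta+\kappa)z^{n-\kappa}=n(n-\kappa)z^{n-\kappa}$, the equation says $c_{n+1}-c_n=-\nu h_n$, and $c_0=0$, so $c_{n+1}=-\nu S_n$. Therefore $S_n=S_{n-1}+h_n=S_{n-1}\big(1-\frac{\nu}{n(n-\kappa)}\big)$ for $n\ge1$. All factors lie in $(0,1)$, because $n(n-\kappa)\ge1-\kappa$ and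
\begin{equation}\label{eq:firstfactor}
1-\kappa-\nu=\frac{1+3s+2s^2}{8}=\frac{(1+s)(1+2s)}8>0 .
\end{equation}
In particular $S_n$ and $c_n$ are bounded, $h_n=O(n^{-2})$, and the series converges uniformly on $0\le z\le1$. Hence
\[
f(0)=\lim_{n\to\infty}S_n=\prod_{n\ge1}\Big(1-\frac{\nu}{n(n-\kappa)}\Big),
\]
and the product is positive since $\sum_n\frac{1}{n(n-\kappa)}<\infty$.

\emph{Step 4: choice of $g$.} By Step 2 and the identity theorem, the set of points of $I_s$ at which zeros of $f$ accumulate is open and closed in $I_s$. By Step 3 it does not contain $0$, so it is empty, and $f$ has countably many zeros. The function $\lambda$ is strictly monotone, so it is an integer at countably many points, and $\lambda>M+2$ on an interval with left endpoint $g_s$. We fix $g\in(g_s,0)$ with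
\[
f(g)\ne0,\qquad \lambda(g)>M+2,\qquad \lambda(g)\notin\mathbb N .
\]

\emph{Step 5: the inhomogeneous system.} Since $\varpi w$ is an even polynomial, $(\varpi w)'=t\,\omega(z)$ with a polynomial $\omega$. Substituting $(H,K)=t(\mathsf h,\mathsf k)(z)$ in \eqref{eq:I} and in $t$ times \eqref{eq:II}, and dividing by $t$, we obtain
\[
2z\frac d{dz}\binom{\mathsf h}{\mathsf k}=\begin{pmatrix}-\frac\beta{2m}-1&-\frac{1-s}{2m}\\[2pt] z\mu&-1\end{pmatrix}\binom{\mathsf h}{\mathsf k}+\binom{\omega/(2m)}{sw}.
\]
At $z=0$ the eigenvalues are $\lambda-1$ and $-1$. As $\lambda\notin\mathbb N$, neither is one of $0,2,4,\dots$. The matrix is thus invertible at $z=0$, which determines $(\mathsf h,\mathsf k)(0)$, and Lemma~\ref{lem:frob}(i) gives a real convergent power series solution. Let $Y_p=(H_p,K_p)^T$ be its continuation to $0<t<1$. In \eqref{eq:axis} the inhomogeneous term vanishes at $\tau=0$ and $J$ is nilpotent, so Lemma~\ref{lem:frob}(i) gives an analytic solution $Y_*$ with $Y_*=0$ at $\tau=0$. Every solution of \eqref{eq:axis} is then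 $Y_*+T\tau^Jv$, and the two facts of Step 2 hold for it: $H(1^-)=v_1$, and the solution is analytic at $t=1$ if $v_1=0$. Put
\[
Y=(H,K)^T=Y_p-\frac{H_p(1^-)}{f(g)}\,Y_h\qquad\text{on }(0,1).
\]
Then $H(1^-)=0$, so $Y$ is analytic at $t=1$. Near $t=0^+$ each component of $Y$ has the form $t\,\varphi_1(t^2)+t^\lambda\varphi_2(t^2)$ with $\varphi_1,\varphi_2$ analytic. Its odd extension $t\,\varphi_1(t^2)+\operatorname{sgn}(t)|t|^\lambda\varphi_2(t^2)$ is of class $C^{M+2}$ because $\lambda>M+2$. The extension solves \eqref{eq:I}--\eqref{eq:II} for $t<0$ by the symmetry noted after these equations, and at $t=0$ by continuity.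
\end{proof}

\begin{remark}\label{rem:half}
For $s=-\frac12$ the properties of $\lambda$ and Steps 1, 2 and 5 remain valid, but the expression \eqref{eq:firstfactor} vanishes, the first factor of the product is zero, and $f(0)=0$. In fact $f\equiv0$ on $I_s$: otherwise Step 4 would go through, and the argument of Section~\ref{sec:A} would produce the nonzero solution $sU+2e_3$ of degree $-\frac12$, contradicting Proposition~\ref{prop:half}.
\end{remark}

\section{Unbounded solutions}\label{sec:A}

Proposition~\ref{prop:solve} gives a classical solution away from the origin. The next lemma shows that a singularity weaker than that of \eqref{eq:pointforce} creates no force at the origin.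

\begin{lemma}\label{lem:cutoff}
Let $u\in C^2$, $b\in C^1$, $\pi\in C^1$ on $\mathbb R^3\setminus\{0\}$ satisfy \eqref{eq:stokes} and $\operatorname{div}b=0$ pointwise. Suppose that for some $\sigma\in(-1,0)$
\[
|b|\le C\rho^{-1},\qquad |u|\le C\rho^\sigma,\qquad |\nabla u|+|\pi|\le C\rho^{\sigma-1}\qquad(0<\rho\le1).
\]
Then the pointwise gradient of $u$ is its weak gradient on $\mathbb R^3$, $\operatorname{div}u=\operatorname{div}b=0$ in the sense of distributions on $\mathbb R^3$, and \eqref{eq:weak} holds in $\mathbb R^3$.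
\end{lemma}

\begin{proof}
The functions $|b|$, $|u|$, $|\nabla u|$ and $|b||u|$ are locally integrable. Let $\chi_\epsilon$ be smooth, equal to $0$ on $B_\epsilon$ and to $1$ off $B_{2\epsilon}$, with $0\le\chi_\epsilon\le1$ and $|\nabla\chi_\epsilon|\le C/\epsilon$. For $\varphi\in C_c^\infty(\mathbb R^3)$,
\[
\int\chi_\epsilon(\varphi\,\partial_ju_i+u_i\,\partial_j\varphi)=-\int u_i\varphi\,\partial_j\chi_\epsilon=O(\epsilon^{2+\sigma}),\qquad
\int\chi_\epsilon\,b\cdot\nabla\varphi=-\int\varphi\,b\cdot\nabla\chi_\epsilon=O(\epsilon).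
\]
Letting $\epsilon\to0$ gives the first two claims. Let $\zeta\in C^\infty_{c,\sigma}(\mathbb R^3)$. Multiply the equation by $\chi_\epsilon\zeta$ and integrate by parts, using $\operatorname{div}b=0$ and $\operatorname{div}(\chi_\epsilon\zeta)=\zeta\cdot\nabla\chi_\epsilon$:
\[
0=\int\chi_\epsilon(\nabla u-b\otimes u):\nabla\zeta+\int\Big(\sum_{i,j}\partial_j\chi_\epsilon\,(\partial_ju_i-b_ju_i)\zeta_i-\pi\,\zeta\cdot\nabla\chi_\epsilon\Big).
\]
The last integral is $O(\epsilon^{-1}\epsilon^{\sigma-1}\epsilon^3)=O(\epsilon^{1+\sigma})$, which tends to zero because $\sigma>-1$. Dominated convergence in the first integral gives \eqref{eq:weak}.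
\end{proof}

The lemma fails for $\sigma=-1$: the pair \eqref{eq:pointforce} with $b=0$ satisfies the bounds, but $u$ is unbounded, so by Corollary~\ref{cor:C} it does not satisfy \eqref{eq:weak} in $B_2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $g,H,K$ from Proposition~\ref{prop:solve}; then $g<0$ and $0\le sg<1$. Put
\[
\eta=H/\varpi,\qquad \Pi=K+(s+2)QH,\qquad b=\operatorname{curl}(\rho^{-1}\eta(t)a),\qquad \pi=\rho^{s-1}\Pi(t).
\]
Since $H$ is analytic near $\pm1$ and vanishes there, $\eta$ is analytic near $\pm1$, and $\eta,\Pi\in C^{M+2}([-1,1])$. The function $t=x_3/\rho$ is smooth off the origin, so on $\mathbb R^3\setminus\{0\}$ we have $b\in C^{M+1}$, $\pi\in C^1$ and $U\in C^\infty$. The field $b$ is homogeneous of degree $-1$, hence $|b|\le C\rho^{-1}$ and $b\in L^{3,\infty}(\mathbb R^3)$. Both $U$ and $b$ are curls, so they are divergence free off the origin. By Lemma~\ref{lem:special}, $-\Delta U+b\cdot\nabla U+\nabla\pi=0$ off the axis, and by continuity on all of $\mathbb R^3\setminus\{0\}$.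

If $s<0$, then $U=s^{-1}(u-2e_3)$ with $u=\operatorname{curl}(\rho^sQa)$ smooth off the origin and homogeneous of degree $s$. If $s=0$, then
\begin{equation}\label{eq:logsplit}
U=2\log\rho\;e_3+\rho^{-2}x\times a+g\operatorname{curl}(t^2a),
\end{equation}
and the last two terms are smooth off the origin and homogeneous of degree $0$. In both cases $\nabla U$ and $\pi$ are homogeneous of degree $s-1$, so $|\nabla U|+|\pi|\le C\rho^{s-1}$ on $\mathbb R^3\setminus\{0\}$, and $|U|\le C\rho^{-1/2}$ for $\rho\le2$. Lemma~\ref{lem:cutoff} with $\sigma=-\frac12$ shows that $U$ and $b$ are divergence free on $\mathbb R^3$ and that \eqref{eq:weak} holds.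

We have $\rho^{s-1}\in L^{3/(1-s),\infty}(\mathbb R^3)$ with $3/(1-s)>\frac32$, and $\rho^{-1/2}\in L^2(B_2)$, so $U,\nabla U\in L^{3/2,\infty}(B_2)$. Since $s>-\frac12$, we have $2s-2>-3$, so $\nabla U\in L^2_{\mathrm{loc}}$ and $U\in H^1_{\mathrm{loc}}$. The space $BMO$ consists of the locally integrable functions whose mean oscillation over balls is uniformly bounded; it contains $L^\infty$ and $\log|x|$, so \eqref{eq:logsplit} gives $U\in BMO$ for $s=0$.

On the axis $a=0$ and $t^2=1$, so $\operatorname{curl}(\varphi a)=2\varphi e_3+\nabla\varphi\times a$ gives $U=2(\ell_s(\rho)+g\rho^s)e_3$. This is $\frac2s[(1+sg)\rho^s-1]e_3$ with $1+sg\ge1$ if $s<0$, and $2(\log\rho+g)e_3$ if $s=0$; both are unbounded as $\rho\to0$. As $U$ is continuous off the origin, $|U|$ exceeds any given bound on an open subset of $B_1$, and $U\notin L^\infty(B_1)$.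
\end{proof}

\section{Duality between the degrees $s$ and $-1-s$}\label{sec:dual}

The construction of Section~\ref{sec:solve} does not reach all degrees in $(-1,-\frac12)$. The factor $1+s-s^2$ in $d\lambda/dg$ is negative for $-1<s<\frac{1-\sqrt5}2$, and then $\lambda\le\lambda(0)<0$ on $I_s$. We use the adjoint system instead. The formal adjoint of $-\Delta+b\cdot\nabla$ is $-\Delta-b\cdot\nabla$, and Green's identity pairs a solution of degree $s$ for the drift $b$ with a solution of degree $\tilde s$ for the drift $-b$ through a divergence-free field of degree $s+\tilde s-1$. As in Section~\ref{sec:flux}, the useful case is degree $-2$, that is, $\tilde s=-1-s$. The argument is a Fredholm alternative in finite dimensions: the boundary value problems in $t$ for the two systems have kernels of equal dimension.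

\begin{proposition}\label{prop:dual}
Let $s\in(-\frac12,0)$, $\tilde s=-1-s$, and let $b$ be the drift constructed in Section~\ref{sec:A} for this $s$ and $M=1$. There is a nonzero divergence-free $\tilde u\in C^2(\mathbb R^3\setminus\{0\})$, homogeneous of degree $\tilde s$, that satisfies \eqref{eq:weak} in $\mathbb R^3$ with the drift $-b$.
\end{proposition}

\begin{proof}
The profile $H=\varpi\eta$ of $b$ is odd, of class $C^3$, analytic near $\pm1$, and $H(\pm1)=0$. The profile $-H$ of $-b$ has the same properties.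

\emph{The first-order system.} Now the drift is given and $(F,P)$ is unknown. By Lemma~\ref{lem:general}, the equations $\mathcal E_\rho=\mathcal E_\phi=0$ for the degree $\sigma$ and the profile $H$ are equivalent to the following system for $Y=(F,G,W,P)$, in which $G'$ is eliminated from the third line by the second and $H/\varpi=\eta$:
\begin{equation}\label{eq:four}
\begin{aligned}
F'&=G,\\
\varpi G'&=W-(\sigma+1)(\sigma+2)F,\\
W'&=-\sigma H'G+\eta\big(W-\sigma(\sigma+2)F\big)+(1-\sigma)P,\\
\varpi P'&=\big(\sigma(\sigma+2)H'-(\sigma+2)t\eta\big)F-(\sigma+1)HG+\sigma W .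
\end{aligned}
\end{equation}
The coefficients are continuous on $(-1,1)$, so the solutions on $(-1,1)$ form a $4$-dimensional space, and evaluation at any point is an isomorphism onto $\mathbb R^4$. For a solution, $G'\in C^1$ by the second line, so $F\in C^3(-1,1)$. Let $V$ be the solution space for $(\sigma,H)=(s,H)$, and $\tilde V$ the one for $\sigma=\tilde s$ with $H,\eta$ replaced by $-H,-\eta$.

\emph{The conserved pairing.} Let $(u,\pi)$ and $(\tilde u,\tilde\pi)$ correspond to $Y\in V$ and $\tilde Y\in\tilde V$ as in Lemma~\ref{lem:general}, and define, off the axis, the $C^1$ field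
\[
Z_j=-\partial_ju\cdot\tilde u+u\cdot\partial_j\tilde u+b_j\,u\cdot\tilde u+\pi\tilde u_j-\tilde\pi u_j .
\]
Since $b,u,\tilde u$ are divergence free,
\[
\operatorname{div}Z=\tilde u\cdot(-\Delta u+b\cdot\nabla u+\nabla\pi)-u\cdot(-\Delta\tilde u-b\cdot\nabla\tilde u+\nabla\tilde\pi)=0 .
\]
The field $Z$ is axisymmetric and homogeneous of degree $-2$. In $\operatorname{div}Z=\rho^{-2}\partial_\rho(\rho^2Z_\rho)+(\rho\sin\phi)^{-1}\partial_\phi(\sin\phi\,Z_\phi)$ the first term vanishes, so $\mathcal J(Y,\tilde Y)=\sin\phi\,Z_\phi|_{\rho=1}$ does not depend on $t$. At $\rho=1$, \eqref{eq:components} and \eqref{eq:dphi} give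
\begin{align*}
-\sin\phi\;\partial_\phi u\cdot\tilde u&=\big(\varpi F''+(s+2)F\big)\tilde G+(\tilde s+2)\tilde F\Big((s+1)G+\frac{(s+2)tF}{\varpi}\Big),\\
\sin\phi\;u\cdot\partial_\phi\tilde u&=-\big(\varpi\tilde F''+(\tilde s+2)\tilde F\big)G-(s+2)F\Big((\tilde s+1)\tilde G+\frac{(\tilde s+2)t\tilde F}{\varpi}\Big).
\end{align*}
In the sum the terms with $tF\tilde F/\varpi$ cancel. After the substitution $\varpi F''=W-(s+1)(s+2)F$ and its analogue for $\tilde F$, the coefficient of $F\tilde G$ is $-(s+2)(s+\tilde s+1)=0$ and that of $G\tilde F$ is $(\tilde s+2)(s+\tilde s+1)=0$. The sum is therefore $W\tilde G-G\tilde W$. Adding the drift and pressure terms from \eqref{eq:components},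
\begin{equation}\label{eq:J}
\mathcal J=W\tilde G-G\tilde W-(\tilde s+2)P\tilde F+(s+2)F\tilde P-HG\tilde G-(s+2)(\tilde s+2)\,\eta F\tilde F .
\end{equation}
The form $\mathcal J$ is nondegenerate on $V\times\tilde V$. Evaluate \eqref{eq:J} at $t=0$, where $H=\eta=0$: if $\mathcal J(Y,\tilde Y)=0$ for all $\tilde Y$, let $\tilde Y(0)$ run through the standard basis of $\mathbb R^4$ to get $P(0)=W(0)=G(0)=F(0)=0$, hence $Y=0$. Since $\dim V=\dim\tilde V$, the annihilator $A^\perp\subset\tilde V$ of a subspace $A\subset V$ has dimension $4-\dim A$.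

\emph{Condition at the equator.} Let $A_0=\{Y\in V:G(0)=P(0)=0\}$ and define $\tilde A_0\subset\tilde V$ in the same way. Both have dimension $2$, and \eqref{eq:J} at $t=0$ shows $\mathcal J=0$ on $A_0\times\tilde A_0$. This condition expresses a symmetry. Since $H,\eta$ are odd and $H'$ is even, $(F,-G,W,-P)(-t)$ solves \eqref{eq:four} whenever $(F,G,W,P)(t)$ does. For elements of $A_0$ or $\tilde A_0$ the two solutions agree at $t=0$, hence everywhere: $F,W$ are even and $G,P$ are odd.

\emph{Condition at the axis.} With $\tau=1-t$, the system \eqref{eq:four} reads $\tau Y_\tau=\mathcal N(\tau)Y$, and $\mathcal N$ is analytic near $\tau=0$, because $H$, $\eta$ and $\tau/\varpi=1/(2-\tau)$ are. The first and third rows of $\mathcal N$ carry a factor $\tau$. At $\tau=0$ the second row involves only $F$ and $W$, and so does the fourth, because $H(1)=0$. Thus $J=\mathcal N(0)$ maps $(F,G,W,P)$ to $(0,*,0,*)$ and annihilates the vectors $(0,*,0,*)$, so $J^2=0$. By Lemma~\ref{lem:frob}(ii), the solutions near $t=1$ are $T(\tau)(v+Jv\log\tau)$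 with $T(0)=I$. Let $A_1\subset V$ consist of those with $v=(0,v_2,0,v_4)$, and define $\tilde A_1\subset\tilde V$ in the same way. Both have dimension $2$. Since $Jv=0$ for such $v$, the elements of $A_1$ are analytic at $t=1$ with $F(1)=W(1)=0$. Conversely, a solution that is analytic at $t=1$ is bounded, which forces $Jv=0$, and its value at $t=1$ is $v$; so it lies in $A_1$ if $F(1)=W(1)=0$. On $A_1\times\tilde A_1$ every term of \eqref{eq:J} is a product of bounded functions with one of $W,\tilde W,F,\tilde F,H$, which tend to $0$ as $t\to1$. Hence $\mathcal J=0$ on $A_1\times\tilde A_1$.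

\emph{Counting dimensions.} We have $\tilde A_i\subset A_i^\perp$ and both spaces have dimension $2$, so $\tilde A_i=A_i^\perp$ for $i=0,1$. Therefore
\[
\dim(\tilde A_0\cap\tilde A_1)=\dim(A_0+A_1)^\perp=4-\dim(A_0+A_1)=\dim(A_0\cap A_1).
\]
The solution of Section~\ref{sec:A} corresponds, by the proof of Lemma~\ref{lem:special}, to $F=\varpi Q$, $G=-2tm$, $W=s\varpi w$, $P=s\Pi$. Here $G$ and $P$ are odd, all components are analytic at $t=1$, and $F(1)=W(1)=0$. So this is a nonzero element of $A_0\cap A_1$, and there is $\tilde Y\ne0$ in $\tilde A_0\cap\tilde A_1$.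

\emph{The dual solution.} By symmetry $\tilde Y$ is analytic near both $t=\pm1$ with $\tilde F(\pm1)=0$. Hence $\tilde F/\varpi\in C^3([-1,1])$ and $\tilde P\in C^1([-1,1])$. If $\tilde F\equiv0$, the first three lines of \eqref{eq:four} give in turn $\tilde G\equiv0$, $\tilde W\equiv0$, $\tilde P\equiv0$, a contradiction. So $\tilde u=\operatorname{curl}(\rho^{\tilde s}(\tilde F/\varpi)a)$ is nonzero by \eqref{eq:components}, of class $C^2$ off the origin, divergence free and homogeneous of degree $\tilde s$. With $\tilde\pi=\rho^{\tilde s-1}\tilde P(t)$ it solves $-\Delta\tilde u-b\cdot\nabla\tilde u+\nabla\tilde\pi=0$ off the axis, and by continuity off the origin. Since $\tilde s>-1$, Lemma~\ref{lem:cutoff} with $\sigma=\tilde s$ completes the proof.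
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\alpha\in(0,\frac12)$. Take $s=-\alpha$ and $M=1$ in Theorem~\ref{thm:A}, and let $u=sU+2e_3=\operatorname{curl}(\rho^sQa)$. This field is smooth off the origin, divergence free, homogeneous of degree $-\alpha$, and equal to $2(1+sg)\rho^se_3\ne0$ on the axis. It satisfies \eqref{eq:weak} because $U$ does and because a constant $c$ does: $\int(b\otimes c):\nabla\zeta=\int b\cdot\nabla(c\cdot\zeta)=0$. For $\alpha\in(\frac12,1)$ apply Proposition~\ref{prop:dual} with $s=\alpha-1$. For $\alpha=\frac12$ apply Proposition~\ref{prop:half}.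
\end{proof}

\section{Small drifts}\label{sec:small}

For a small drift we compare $u$ on each small ball with a solution of the Stokes system without drift. The gradient of the comparison solution is bounded in the interior, and the error is small relative to $\nabla u$ at the same scale. Iterating over scales gives a decay rate for $\int|\nabla u|^p$ that implies H\"older continuity. We use four standard facts. Let $1<p<3$, $\frac1{p^*}=\frac1p-\frac13$, let $B$ be a ball of radius $R$, and let $C$ denote constants that depend only on $p$; they do not depend on $R$, by scaling.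

\begin{itemize}
\item[(a)] \emph{O'Neil's H\"older inequality:} $\|f_1f_2\|_{L^p(B)}\le\|f_1\|_{L^{3,\infty}(B)}\|f_2\|_{L^{p^*,p}(B)}$. This follows from $\int|f_1f_2|^p\le\int_0^\infty(f_1^*f_2^*)^p\,d\tau$, from $f_1^*(\tau)\le\|f_1\|_{L^{3,\infty}}\tau^{-1/3}$, and from $-\frac p3=\frac p{p^*}-1$.
\item[(b)] \emph{Sobolev--Lorentz embedding:} $\|u-c\|_{L^{p^*,p}(B)}\le C\|\nabla u\|_{L^p(B)}$ for $u\in W^{1,p}(B)$, where $c$ is the mean of $u$ over $B$. Since $p<p^*$, this is stronger than the embedding into $L^{p^*}=L^{p^*,p^*}$, and it is the space that (a) requires.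
\item[(c)] \emph{$L^p$ theory of the Stokes system} \cite[Theorem IV.6.1]{Galdi}: for $\mathbb F\in L^p(B)^{3\times3}$ there is $v\in W^{1,p}_0(B)^3$ with $\operatorname{div}v=0$, $\int\nabla v:\nabla\zeta=\int\mathbb F:\nabla\zeta$ for all $\zeta\in C^\infty_{c,\sigma}(B)$, and $\|\nabla v\|_{L^p(B)}\le C\|\mathbb F\|_{L^p(B)}$.
\item[(d)] \emph{Interior estimate:} if $y\in L^1(B)$ and $\Delta^2y=0$ in distributions, then $|y|\le CR^{-3}\|y\|_{L^1(B)}$ on the concentric ball of radius $R/2$. For $B=B_1$: the distribution $\Delta y$ is harmonic, so for a radial $\psi\in C_c^\infty(B_{1/8})$ with integral $1$ the mean value property gives $\Delta y=\psi*\Delta y=(\Delta\psi)*y$ on $B_{7/8}$, and $|\Delta y|\le C\|y\|_{L^1}$ there. Let $y_1$ solve $\Delta y_1=1_{B_{3/4}}\Delta y$ by the Newtonian potential. Then $|y_1|\le C\|y\|_{L^1}$, and $y-y_1$ is harmonic in $B_{3/4}$, so the mean value property bounds it on $B_{1/2}$.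
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Assume $\varepsilon\le1$. Fix $x_0\in\overline{B_1}$ and $R\le r_0$, so that $B=B_R(x_0)\subset B_2$, and let $\Phi(r)=\int_{B_r(x_0)}|\nabla u|^p$.

\emph{Comparison.} The estimate must involve only $\nabla u$, so we first remove the mean $c$ of $u$ over $B$. This is where $\operatorname{div}b=0$ is used: $\int(b\otimes c):\nabla\zeta=\int b\cdot\nabla(c\cdot\zeta)=0$, hence $\int(\nabla u-\mathbb F):\nabla\zeta=0$ for $\zeta\in C^\infty_{c,\sigma}(B)$ with $\mathbb F=b\otimes(u-c)$. By (a) and (b), $\|\mathbb F\|_{L^p(B)}\le C\varepsilon\|\nabla u\|_{L^p(B)}$. Let $v$ be given by (c) and put $h=u-v$. Then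
\[
\int_B|\nabla v|^p\le C\varepsilon^p\Phi(R),\qquad \int_B|\nabla h|^p\le C\Phi(R),\qquad \operatorname{div}h=0,\qquad \int\nabla h:\nabla\zeta=0 .
\]
Taking $\zeta=\operatorname{curl}\varphi$ with $\varphi\in C_c^\infty(B)^3$ arbitrary gives $\operatorname{curl}\Delta h=0$. Therefore $\Delta^2h=\nabla\operatorname{div}\Delta h-\operatorname{curl}\operatorname{curl}\Delta h=0$. Fact (d) for the entries of $\nabla h$ and H\"older's inequality give $|\nabla h|^p\le CR^{-3}\int_B|\nabla h|^p$ on $B_{R/2}(x_0)$. For $r\le R/2$ we conclude $\Phi(r)\le2^{p-1}\int_{B_r(x_0)}(|\nabla h|^p+|\nabla v|^p)\le C[(r/R)^3+\varepsilon^p]\Phi(R)$. For $R/2\le r\le R$ we have $\Phi(r)\le\Phi(R)\le8(r/R)^3\Phi(R)$. So there is $A=A(p)$ with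
\[
\Phi(r)\le A\big[(r/R)^3+\varepsilon^p\big]\Phi(R),\qquad 0<r\le R\le r_0 .
\]

\emph{Iteration.} Let $\delta=p(1-\alpha)\in(0,3)$. Choose $\theta\in(0,1)$ with $2A\theta^\delta\le1$, and then $\varepsilon$ with $\varepsilon^p\le\theta^3$; both depend only on $p$ and $\alpha$. Then $\Phi(\theta R)\le2A\theta^3\Phi(R)\le\theta^{3-\delta}\Phi(R)$ for $R\le r_0$. Given $r\le r_0$, pick $j\ge0$ with $\theta^{j+1}r_0<r\le\theta^jr_0$. Then $\Phi(r)\le\theta^{j(3-\delta)}\Phi(r_0)\le\theta^{-3}(r/r_0)^{3-\delta}\|\nabla u\|^p_{L^p(B_2)}$. Since $3-\delta=3-p+p\alpha$, H\"older's inequality gives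
\begin{equation}\label{eq:morrey}
\int_{B_r(x_0)}|\nabla u|\le|B_r|^{1-1/p}\,\Phi(r)^{1/p}\le Lr^{2+\alpha},\qquad x_0\in\overline{B_1},\quad r\le r_0,
\end{equation}
with $L$ independent of $x_0$ and $r$.

\emph{H\"older continuity.} This is Morrey's theorem (Gilbarg--Trudinger, Theorem 7.19); we recall the argument in the form that gives continuity up to $\partial B_1$. Let $u_{x,r}$ be the mean of $u$ over $B_r(x)$. If $B_{r/2}(y)\subset B_r(x)$, $x\in\overline{B_1}$ and $r\le r_0$, then Poincar\'e's inequality and \eqref{eq:morrey} give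
\[
|u_{y,r/2}-u_{x,r}|\le Cr^{-3}\int_{B_r(x)}|u-u_{x,r}|\le Cr^{-2}\int_{B_r(x)}|\nabla u|\le CLr^\alpha .
\]
Taking $y=x$ and summing over the radii $2^{-j}r$ shows $|u(x)-u_{x,r}|\le C_\alpha Lr^\alpha$ at every Lebesgue point $x\in B_1$. For two such points at distance $d=|x-y|\le r_0/2$ we have $B_d(y)\subset B_{2d}(x)$, so $|u(x)-u(y)|\le|u(x)-u_{x,2d}|+|u_{x,2d}-u_{y,d}|+|u_{y,d}-u(y)|\le C_\alpha Ld^\alpha$. Hence $u\in C^\alpha(\overline{B_1})$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Fix $1<p<\frac32$ and $\alpha\in(0,1)$. Then $W^{1,(3/2,\infty)}(B_2)\subset W^{1,p}(B_2)$, so it suffices to verify the hypothesis on $b$ in Theorem~\ref{thm:C}. If $\|b\|_{L^{3,\infty}(B_2)}\le\varepsilon$, it holds for every $r_0$, since the norm does not increase under restriction. Let $b\in L^{3,q}(B_2)$ with $q<\infty$. For a measurable set $E\subset B_2$ we have $(1_Eb)^*\le b^*1_{(0,|E|)}$, so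
\[
\|b\|_{L^{3,\infty}(E)}^q\le C\int_0^{|E|}\big(\tau^{1/3}b^*(\tau)\big)^q\,\frac{d\tau}\tau .
\]
The right-hand side depends only on $|E|$ and tends to $0$ as $|E|\to0$, so the hypothesis holds for small $r_0$.
\end{proof}

For a drift that is homogeneous of degree $-1$, the norm $\|b\|_{L^{3,\infty}(B_r)}$ does not depend on $r$. By Theorem~\ref{thm:C}, this number exceeds $\varepsilon(p,\alpha)$ for each drift of Theorem~\ref{thm:A} and all $1<p<\frac32$, $0<\alpha<1$.

\begin{thebibliography}{9}

\bibitem{CT}
Misha Chernobai and Tai-Peng Tsai, \emph{Existence and regularity for perturbed Stokes system with critical drift}, arXiv:2410.01081 (2024).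

\bibitem{Galdi}
Galdi, \emph{An Introduction to the Mathematical Theory of the Navier--Stokes Equations}.

\end{thebibliography}
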